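\title{The support of the bifurcation measure of polynomials is connected}

\begin{abstract}
We prove that for every $d\ge 3$ the support of the bifurcation measure of the family of degree $d$ polynomials with marked critical points, parametrized by $\mathbb C^{d-1}$, is connected. The support is the closure of the set of Misiurewicz parameters, and we join these parameters to one another by continua contained in algebraic curves on which all critical points but one satisfy a fixed orbit relation. On such a curve the bifurcation locus of the remaining critical point is connected, because all components of its complement in the compactified normalization are disks. After adjusting the orbit types of the critical points, one can travel along such curves and merge the critical points one at a time until a unicritical polynomial is reached.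
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The bifurcation measure}

Fix an integer $d\ge 3$ and put $n=d-1$. For $\lambda=(c,a)=(c_1,\dots,c_{d-2},a)\in\mathbb C^{n}$ let
\[
P_\lambda(z)=P_{c,a}(z)=\frac1d z^d+\sum_{j=2}^{d-1}(-1)^{d-j}\sigma_{d-j}(c)\frac{z^j}{j}+a^d ,
\]
where $\sigma_k$ is the $k$-th elementary symmetric function of $c_1,\dots,c_{d-2}$. With $c_0=0$, the polynomial $P_\lambda$ is characterized by
\begin{equation}\label{eq:family}
P_\lambda'(z)=\prod_{i=0}^{d-2}(z-c_i),\qquad P_\lambda(0)=a^d .
\end{equation}
Every polynomial of degree $d$ is affinely conjugate to some $P_\lambda$, and the map from $\mathbb C^n$ to the moduli space $\mathcal P_d$ of degree $d$ polynomials modulo affine conjugacy is finite. We work in $\mathbb C^n$, where each critical point is a holomorphic function of the parameter.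

Write $P^N$ for the $N$-th iterate of $P$. The \emph{Green function}
\[
g_\lambda(z)=\lim_{N\to\infty}d^{-N}\log^+|P_\lambda^N(z)|
\]
measures the rate at which the orbit of $z$ escapes to infinity. It vanishes exactly when the orbit is bounded, and $g_\lambda\circ P_\lambda=d\,g_\lambda$. As a function of $(\lambda,z)$ it is continuous, plurisubharmonic (psh), and pluriharmonic where it is positive. Put
\[
g_i(\lambda)=g_\lambda(c_i),\qquad T_i=dd^cg_i\quad(0\le i\le n-1),\qquad G=\max_i g_i ,
\]
where $dd^c$ is a positive multiple of $i\partial\bar\partial$; the normalization plays no role. The support of the positive closed $(1,1)$-current $T_i$ is the set of parameters near which $g_i$ is not pluriharmonic. A nonnegative pluriharmonic function that vanishes at a point vanishes near that point, so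
\begin{equation}\label{eq:suppTi}
\operatorname{supp}T_i=\partial\{g_i=0\}.
\end{equation}
Thus $T_i$ detects the parameters at which the orbit of $c_i$ is bounded but can be made unbounded by a small perturbation.

If $u$ is a continuous psh function and $T$ a positive closed current, the product $dd^cu\wedge T$ is by definition the positive closed current $dd^c(uT)$. The iterated products $dd^cu_1\wedge\dots\wedge dd^cu_l$ of continuous psh functions are symmetric and multilinear, and they are continuous under locally uniform convergence of the $u_j$. The \emph{bifurcation current} and the \emph{bifurcation measure} are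
\[
T_{\rm bif}=\sum_{i=0}^{n-1}T_i,\qquad \mu_{\rm bif}=T_{\rm bif}^{\,n},
\]
and we write $S=\operatorname{supp}\mu_{\rm bif}$. Since $g_i$ vanishes on $\operatorname{supp}T_i$, we have $T_i\wedge T_i=dd^c(g_iT_i)=0$. In the expansion of $T_{\rm bif}^n$ only the terms with $n$ different indices survive:
\begin{equation}\label{eq:product}
\mu_{\rm bif}=n!\;T_0\wedge\dots\wedge T_{n-1}.
\end{equation}
Hence $S\subset\bigcap_i\operatorname{supp}T_i$: the measure sees only parameters at which all critical points bifurcate. In particular $S$ lies in the boundary of the compact \emph{connectedness locus} $\mathcal C=\{G=0\}$, the set of parameters for which all critical orbits are bounded.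

\subsection{The question}

For quadratic polynomials the analogous measure is, in the usual parameter of the family $z^2+c$, the harmonic measure of the Mandelbrot set. Its support is the boundary of the Mandelbrot set, which is known to be connected. Whether this generalizes to higher degree is posed as an open question in \cite{Du}:
\begin{quote}
\emph{For $d\ge3$, is $\operatorname{supp}\mu_{\rm bif}\subset\mathbb C^{d-1}$ connected?}
\end{quote}
The quadratic case suggests a positive answer, but it does not suggest a proof, because for $d\ge3$ the set $S$ is no longer the boundary of the connectedness locus. Indeed, at a parameter with $a=0$ we have $P_\lambda(0)=P_\lambda'(0)=0$, so a small disk about $0$ is mapped into itself for all nearby parameters, and $g_0$ vanishes there. Therefore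
\begin{equation}\label{eq:hyperplane}
S\cap\{a=0\}=\emptyset .
\end{equation}
On the other hand the hyperplane $\{a=0\}$ is connected and noncompact, and it meets the compact set $\mathcal C$ at the origin, so it meets $\partial\mathcal C$. Information on the topology of $\mathcal C$ or $\partial \mathcal C$ thus says nothing direct about $S$, and the inclusion of $S$ in an intersection of $n$ closed sets does not favor connectedness. What does favor it is the description of $S$ as the closure of a countable set of special parameters, through each of which pass curves carrying a one-dimensional bifurcation locus. We show that these loci are connected, lie in $S$, and link up.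

\subsection{Statement of the result}\label{sub:statement}

A point is \emph{strictly preperiodic} under $P$ if it has a finite orbit and is not periodic. It has \emph{exact type} $(k,p)$ if its $k$-th iterate is the first periodic one and has exact period $p$; thus $k\ge1$. Let $\mathcal M\subset\mathbb C^n$ be the set of \emph{Misiurewicz parameters}, those for which all critical points are strictly preperiodic. Critical points are allowed to coincide.

Let $\pi$ be a partition of $\{0,\dots,d-2\}$ into $m$ blocks, and let $L_\pi\subset \mathbb C^n$ be the linear subspace defined by $c_i=c_j$ for $i,j$ in the same block. On $L_\pi$ the critical points are given by $m$ linear functions $b_1,\dots,b_m$, one for each block. One of them is $0$; the other $m-1$ together with $a$ are coordinates, so $L_\pi\cong\mathbb C^m$.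

\begin{definition}\label{def:admissible}
Let $q\in\mathcal M\cap L_\pi$ be a parameter at which $b_1,\dots,b_m$ are distinct, of exact types $(k_s,p_s)$. Choose an index $*\in\{1,\dots,m\}$ and put
\[
Z=\{\lambda\in L_\pi:\ P_\lambda^{k_s+p_s}(b_s)=P_\lambda^{k_s}(b_s)\ \text{ for all } s\ne *\}.
\]
An irreducible component $V$ of $Z$ through $q$ is called an \emph{admissible curve}. The critical point $b_*$ is \emph{free}, the others are \emph{frozen}. Let $\nu:\widehat V\to V$ be the normalization, and put
\[
g_*(t)=g_{\nu(t)}\bigl(b_*(\nu(t))\bigr),\qquad B=\operatorname{supp}(dd^cg_*)\subset\widehat V,\qquad \operatorname{Bif}(V)=\nu(B).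
\]
\end{definition}

Lemma~\ref{lem:proper} shows that $V$ is indeed a curve. The frozen critical points have finite orbits on $V$, so $g_*=G\circ\nu$, and $\operatorname{Bif}(V)$ depends only on the set $V$.

For $m=1$ there is no equation, and $Z$ is the \emph{unicritical line} $L=\{c=0\}$, which parametrizes the polynomials $P(z)=\frac1dz^d+v$ with $v=a^d$. It is admissible because it meets $\mathcal M$. To see this, take $\zeta\neq1$ with $\zeta^d=1$ and $v$ with $v^{d-1}=d(\zeta-1)$. Then $v\ne0$, $P(v)=v\,(v^{d-1}/d+1)=\zeta v$ and $P(\zeta v)=P(v)$, so the critical orbit is $0\mapsto v\mapsto\zeta v\mapsto\zeta v$, of exact type $(2,1)$.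

A \emph{continuum} is a nonempty compact connected set.

\begin{theorem}\label{thm:main}
Let $d\ge3$. Then $S=\operatorname{supp}\mu_{\rm bif}\subset\mathbb C^{d-1}$ is connected. More precisely:
\begin{enumerate}
\item[(1)] for every admissible curve $V$, the set $\operatorname{Bif}(V)$ is a continuum contained in $S$;
\item[(2)] every $q\in\mathcal M$ is joined to $\operatorname{Bif}(L)$ by a chain of at most $(d-2)(d+3)/2$ such continua, consecutive ones intersecting.
\end{enumerate}
\end{theorem}

In (2) the first continuum of the chain contains $q$ and the last one meets $\operatorname{Bif}(L)$; the chain is empty when $q\in L$, since then $q\in\operatorname{Bif}(L)$.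

\begin{corollary}\label{cor:complements}
For every partition $\pi$ the set $\overline{\mathcal M\cap L_\pi}$ is connected. The image of $S$ in $\mathcal P_d$ is connected.
\end{corollary}

The link between the measure and the dynamics is the equality $S=\overline{\mathcal M}$ of Dujardin and Favre \cite{DF}. We take from \cite{DF} only the inclusion
\begin{equation}\label{eq:DF}
S\subset\overline{\mathcal M}.
\end{equation}
Our chains pass through parameters with multiple critical points, and we prove the other inclusion in full, in Section~\ref{sec:inS}.

\begin{proposition}\label{prop:MinS}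
$\mathcal M\subset S$.
\end{proposition}

The proof of Theorem~\ref{thm:main} has two parts. The longer one (Sections~\ref{sec:curves}--\ref{sec:continuum}) is one-dimensional. Let $X$ be the compact Riemann surface that contains $\widehat V$ as the complement of a finite set. We show by quasiconformal deformation that every component of $X\setminus B$ is a disk, which forces $B$ to be connected. The shorter part (Section~\ref{sec:merging}) links the curves. Section~\ref{sec:cubic} shows both parts in degree three, Section~\ref{sec:background} recalls the standard facts that we use, and Section~\ref{sec:growth} contains the estimates at infinity in parameter space on which all finiteness statements rest.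

\section{Cubic polynomials by hand}\label{sec:cubic}

Let $d=3$, so that $P(z)=\frac13z^3-\frac12cz^2+v$ with $v=a^3$ and critical points $0$ and $c$. Given a Misiurewicz parameter with $c\ne0$, we want to reach the line $L=\{c=0\}$ inside $S$. The natural move is to freeze $0$ and follow an admissible curve $V$ to a point where $c=0$. Such a point exists: the function $c$ is proper on $V$ (Lemma~\ref{lem:proper}), hence surjective. At that point the only critical point has a finite orbit. If it is \emph{strictly} preperiodic, the point is in $\mathcal M$, and it is then joined to our starting point by $\operatorname{Bif}(V)$. The following example shows that this may fail.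

\begin{example}[type $(1,1)$]\label{ex:11}
The relation $P^2(0)=P(0)$ reads $P(v)-v=\frac16v^2(2v-3c)=0$. So $Z$ is the union of the line $\{a=0\}$ and the curve $V=\{c=\frac23a^3\}$, which is parametrized by $a\in\mathbb C$. On $V$,
\[
P(z)=\tfrac13z^2(z-v)+v,\qquad 0\mapsto v\mapsto v,\qquad P(c)=v-\tfrac{4}{81}v^3,\qquad P'(v)=\tfrac13v^2 .
\]
For $v=9/2$ we get $c=3$ and the orbit $3\mapsto0\mapsto\frac92\mapsto\frac92$, so $V$ meets $\mathcal M$ and is admissible. Three features of the general case are visible.
\begin{itemize}
\item On the component $\{a=0\}$ the frozen critical point is fixed, and by \eqref{eq:hyperplane} this line misses $S$. This is why frozen critical points must be strictly preperiodic at the base point $q$, and why we keep only a component of $Z$ through $q$.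
\item The cycle on which a frozen critical point lands need not be repelling. Here the fixed point $v$ is attracting on the round disk $\Delta=\{|a|^6<3\}$. For $a\in\Delta\setminus\{0\}$ its immediate basin contains a critical point with infinite orbit (fact (D2) below), which can only be $c$. So $g_*=0$ on $\Delta$. We shall see that $\Delta$ is a component of the complement of $B$; in the coordinate $z=3^{-1/6}a$ the multiplier is the map $z\mapsto z^6$ from $\mathbb D$ to $\mathbb D$.
\item The curve $V$ meets $L$ only at $a=c=0$, where $P(z)=\frac13z^3$. This point is the center of $\Delta$, and it is not in $S$.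
\end{itemize}
\end{example}

In the example, the points $0$ and $v$ are two distinct preimages of $v$, and as $a\to0$ they collide at the critical point $0$, which becomes fixed. For a better choice of the type such a collision is impossible.

\begin{example}[type $(2,2)$]\label{ex:22}
Let $V$ be an admissible curve on which $0$ is frozen with type $(2,2)$, and put $y=P^3(0)$. Outside a finite subset of $V$ the type of $0$ is exactly $(2,2)$ (Lemma~\ref{lem:basic}), so $y\ne v$ and $P(y)=P(v)$. Dividing $P(y)-P(v)$ by $y-v$, we see that
\[
2(y^2+yv+v^2)=3c\,(y+v)\quad\text{on } V .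
\]
Suppose that $0$ is periodic at a point of $V\cap L$. Then $y$ and $v$ lie on the cycle of $0$ and have the same image, so $y=v$; with $c=0$ the equation gives $v=0$, and the point is the origin. For parameters near the origin the equation $P^2(z)=z$ has a single solution near $0$, namely the attracting fixed point of $P$. But $P^2(0)$ is close to $0$ and has exact period $2$ at nearby points of $V$. This contradiction shows that $V\cap L\subset\mathcal M$.
\end{example}

In general the obstruction is the divisibility $p\mid k-1$. So before merging we change the type of $0$: we freeze $c$, let $0$ be free, and use Montel's theorem to find on the bifurcation locus of that curve a Misiurewicz parameter at which $0$ has a type $(k,p)$ with $p\nmid k-1$. All of this rests on the connectedness of $\operatorname{Bif}(V)$. When $\widehat V=\mathbb C$, the maximum principle alone shows that the components of the interior of $\{g_*=0\}$ are simply connected: a Jordan curve in such a component bounds a disk on which the subharmonic function $g_*$ vanishes. On a general admissible curve we control neither the genus nor the number of points at infinity, a loop need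 not bound a disk in $\widehat V$, and we must uniformize each component by dynamical means.

\section{Background}\label{sec:background}

\subsection{Polynomial dynamics}

Let $P$ be a polynomial of degree $d$. The \emph{filled Julia set} $K$ is the set of points with bounded orbit, $\Omega=\mathbb C\setminus K$ is the \emph{basin of infinity}, $J=\partial K$ is the \emph{Julia set}, and $\widehat{\mathbb C}\setminus J$ is the \emph{Fatou set}. A \emph{cycle} always means a periodic orbit in $\mathbb C$. If it has exact period $p$ and contains $z_0$, its \emph{multiplier} is $\rho=(P^p)'(z_0)$; the cycle is attracting, indifferent or repelling according as $|\rho|<1$, $|\rho|=1$ or $|\rho|>1$. By the chain rule $\rho=0$ if and only if the cycle contains a critical point. The basin of an attracting cycle is the open set of points whose orbit converges to it, and the \emph{immediate basin} is the union of the components of the basin that meet the cycle. We use the following theorems of Fatou, Julia and Sullivan; see \cite{Mi}.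
\begin{itemize}
\item[(D1)] If all critical points are strictly preperiodic, all cycles are repelling.
\item[(D2)] The immediate basin of an attracting cycle of nonzero multiplier contains a critical point with infinite orbit.
\item[(D3)] Repelling periodic points lie in $J$ and are dense in $J$, which is infinite.
\item[(D4)] Every Fatou component is eventually mapped into the basin of $\infty$, of an attracting cycle or of a parabolic cycle, or into a cycle of Siegel disks. The last two cases require an indifferent cycle. So if all cycles are repelling, then $K=J$, and $\Omega$ is dense in $\mathbb C$.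
\end{itemize}
We also use linearization.
\begin{itemize}
\item[(D5)] Let $z_0$ be a fixed point of a polynomial $f$ with multiplier $\rho$, $0<|\rho|\ne1$. There is a unique germ $\kappa(z)=(z-z_0)+\cdots$ with $\kappa\circ f=\rho\kappa$, and it depends holomorphically on parameters. If $|\rho|<1$, the formula $\kappa=\rho^{-N}\kappa\circ f^N$ extends $\kappa$ to the basin of $z_0$. If $|\rho|>1$, the formula $\theta(\zeta)=f^N(\theta(\rho^{-N}\zeta))$ extends $\theta=\kappa^{-1}$ to an entire function, the \emph{Poincar\'e function}, with $\theta(\rho\zeta)=f(\theta(\zeta))$.
\end{itemize}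
Fix a root $\gamma=d^{-1/(d-1)}$.
\begin{itemize}
\item[(D6)] The \emph{B\"ottcher coordinate} $\varphi_\lambda$ is the unique function near $\infty$ with $\varphi_\lambda\circ P_\lambda=\varphi_\lambda^d$ and $\varphi_\lambda(z)=\gamma z+O(1)$. It maps $\{g_\lambda>G(\lambda)\}$ conformally onto $\{|w|>e^{G(\lambda)}\}$, satisfies $\log|\varphi_\lambda|=g_\lambda$, and is holomorphic in $(\lambda,z)$. Any conformal conjugacy from $P_\lambda$ to $w\mapsto w^d$ near $\infty$ differs from $\varphi_\lambda$ by a factor $\omega$ with $\omega^{d-1}=1$.
\end{itemize}

\subsection{Quasiconformal maps}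

A \emph{Beltrami form} on an open subset of $\mathbb C$ is an expression $\mu\,d\bar z/dz$ with $\mu\in L^\infty$; we identify it with $\mu$. Its pullback under a holomorphic map $f$ that is nonconstant on each component is $f^*\mu=(\mu\circ f)\,\overline{f'}/f'$. Pullback is $\mathbb C$-linear, does not increase the norm, and satisfies $(f_1\circ f_2)^*=f_2^*f_1^*$. A form on $\mathbb C$ is \emph{$P$-invariant} if $P^*\mu=\mu$. A quasiconformal (qc) homeomorphism $h$ has the Beltrami form $\mu_h=\partial_{\bar z}h/\partial_zh$, of norm less than $1$, and $\mu_{h\circ f}=f^*\mu_h$ for $f$ conformal.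
\begin{itemize}
\item[(Q1)] If two qc maps $h,h'$ on the same open set have the same Beltrami form, then $h'\circ h^{-1}$ is conformal. Consequently, if $h:\mathbb C\to\mathbb C$ is qc and $\mu_h$ is $P$-invariant, then $h\circ P\circ h^{-1}$ is holomorphic: away from the critical points $h\circ P$ and $h$ are locally qc with the same form, and the finitely many remaining points are removable.
\item[(Q2)] (Ahlfors--Bers.) For $\mu\in L^\infty(\mathbb C)$ with $\|\mu\|_\infty<1$ there is a unique qc map of $\mathbb C$ with form $\mu$ fixing $0$ and $1$. If $\mu$ depends holomorphically on a parameter, so does the value of this map at each point.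
\item[(Q3)] For qc maps $h$ and $H$ one has $|\mu_{H\circ h}-\mu_h|=|1-\overline{\mu_h}\mu_{H\circ h}|\cdot|\mu_H\circ h|$ almost everywhere, hence $\|\mu_{H\circ h}-\mu_h\|_\infty\le2\|\mu_H\|_\infty$.
\item[(Q4)] ($\lambda$-lemma.) A \emph{holomorphic motion} over $\mathbb D$ of a set $E\subset\widehat{\mathbb C}$ is a family of injections $H_\tau:E\to\widehat{\mathbb C}$, $\tau\in\mathbb D$, with $H_0=\mathrm{id}$ and $\tau\mapsto H_\tau(z)$ holomorphic for each $z$. If $E$ is dense, the motion extends uniquely to a jointly continuous holomorphic motion of $\widehat{\mathbb C}$, and $H_\tau$ is qc with $\|\mu_{H_\tau}\|_\infty\le|\tau|$.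
\end{itemize}

\section{Growth at infinity in parameter space}\label{sec:growth}

The expression $P_\lambda(z)$ is homogeneous of degree $d$ in $(\lambda,z)$; this is the reason for the constant term $a^d$. Let $R=R(\lambda)=\max(1,|c_1|,\dots,|c_{d-2}|,|a|)$. Then $P_\lambda(z)=R^dP_{\lambda/R}(z/R)$, and $\lambda/R$ lies in the closed unit polydisk. By compactness there is a constant $C_0$ with $C_0^{d-1}\ge4d$ such that $|P_{\hat\lambda}(w)-w^d/d|\le|w|^d/(2d)$ for all $\hat\lambda$ in this polydisk and $|w|\ge C_0$. Hence
\[
|z|\ge C_0R\quad\Longrightarrow\quad 2|z|\le \frac{|z|^d}{2d}\le|P_\lambda(z)|\le|z|^d .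
\]
The region $|z|\ge C_0R$ is forward invariant. Put $C_1=\log(2d)/(d-1)$. The lower bound says $\log|P_\lambda(z)|-C_1\ge d(\log|z|-C_1)$, and iterating both bounds gives
\begin{equation}\label{eq:green}
|z|\ge C_0R\quad\Longrightarrow\quad 0<\log|z|-C_1\le g_\lambda(z)\le\log|z| .
\end{equation}
In particular a point with bounded orbit satisfies $|z|<C_0R$.

Homogeneity also lets us pass to the limit at infinity. Let $\lambda_j\to\infty$ and $R_j=R(\lambda_j)$. After extracting a subsequence, $\lambda_j/R_j$ converges to some $\hat\lambda=(\hat c,\hat a)\ne0$, and $R_j^{-d}P_{\lambda_j}(c_i(\lambda_j))\to P_{\hat\lambda}(\hat c_i)$. Therefore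
\begin{equation}\label{eq:limit}
P_{\lambda_j}(c_i(\lambda_j))=O(R_j)\quad\Longrightarrow\quad P_{\hat\lambda}(\hat c_i)=0 .
\end{equation}

\begin{lemma}\label{lem:critval}
If $\hat\lambda\ne0$, then not all critical values of $P_{\hat\lambda}$ are zero.
\end{lemma}

\begin{proof}
Suppose that every critical point is a zero of $P_{\hat\lambda}$. A zero of multiplicity $l$ is a zero of $P_{\hat \lambda}'$ of multiplicity $l-1$, so summing over the distinct zeros gives $d-\#\{\text{zeros}\}=d-1$. Thus $P_{\hat\lambda}$ has a single zero, of multiplicity $d$. It is the only critical point, hence equal to $\hat c_0=0$. So $\hat c=0$ and $\hat a^d=P_{\hat\lambda}(0)=0$.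
\end{proof}

\begin{corollary}\label{cor:finite}
\begin{enumerate}
\item[(i)] For every $M$ the set $\{G\le M\}$ is bounded.
\item[(ii)] An algebraic subset of $\mathbb C^n$ on which all critical points have bounded orbit is finite.
\end{enumerate}
\end{corollary}

\begin{proof}
(i) If $G(\lambda)\le M$ then $g_\lambda(P_\lambda(c_i))\le dM$, so $|P_\lambda(c_i)|\le\max(C_0R,e^{dM+C_1})$ for all $i$ by \eqref{eq:green}. Along a sequence $\lambda_j\to\infty$ in $\{G\le M\}$, the implication \eqref{eq:limit} would hold for all $i$, contradicting Lemma~\ref{lem:critval}. (ii) The set is closed and contained in $\{G=0\}$, so it is compact, and a compact algebraic subset of $\mathbb C^n$ is finite.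
\end{proof}

\section{Admissible curves and their bifurcation loci}\label{sec:curves}

In Sections~\ref{sec:curves}--\ref{sec:continuum} we fix data $\pi,q,*,Z,V$ as in Definition~\ref{def:admissible}.

\begin{lemma}\label{lem:proper}
The set $Z$ has pure dimension $1$. The functions $P_\lambda(b_*)-b_*$ and $b_*-b_s$, $s\neq*$, are proper on $Z$.
\end{lemma}

\begin{proof}
On $Z$ the points $P_\lambda(b_s)$, $s\ne*$, have bounded orbit, so $|P_\lambda(b_s)|<C_0R$. Let $\lambda_j\to\infty$ in $Z$ with $\lambda_j/R_j\to\hat\lambda\neq0$. By \eqref{eq:limit}, $P_{\hat\lambda}(\hat b_s)=0$ for $s\ne*$, so $P_{\hat\lambda}(\hat b_*)\neq0$ by Lemma~\ref{lem:critval}. If $P_{\lambda_j}(b_*)-b_*$ stayed bounded, we would have $P_{\lambda_j}(b_*)=O(R_j)$ and $P_{\hat\lambda}(\hat b_*)=0$. If $b_*-b_s$ stayed bounded, we would have $\hat b_*=\hat b_s$ and again $P_{\hat\lambda}(\hat b_*)=0$. So these functions tend to infinity at infinity in $Z$, that is, they are proper. The fibers of $P_\lambda(b_*)-b_*$ on $Z$ are compact and algebraic, hence finite, so $\dim Z\le1$. Since $Z$ is defined by $m-1$ equations in $\mathbb C^m$, each of its components has dimension at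 least $1$.
\end{proof}

Recall that the normalization $\nu:\widehat V\to V$ is a proper, finite-to-one, surjective holomorphic map from a connected Riemann surface, biholomorphic over the smooth points of $V$, and that $\widehat V$ is the complement of a finite set in a compact connected Riemann surface $X$. The points of $X\setminus\widehat V$ are the \emph{punctures}. There is at least one, since $V$ is not compact. We regard all objects as functions of $t\in\widehat V$, writing $P_t$, $g_t$, $\varphi_t$, $b_s(t)$, $R(t)$, and we follow the free critical orbit through the holomorphic functions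
\[
f_N(t)=P_t^N(b_*(t)),\qquad N\ge0 .
\]
At some parameters the combinatorial data of $V$ degenerate, as at $a=0$ in Example~\ref{ex:11}. Let $F\subset\widehat V$ be the set of points $t$ such that $\nu(t)$ is a singular point of the reduced curve $Z$, or some $b_s$ with $s\ne*$ does not have exact type $(k_s,p_s)$, or two of the points $b_1(t),\dots,b_m(t)$ coincide.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(i)] The function $g_*\ge0$ is continuous, subharmonic, harmonic where positive, and tends to $+\infty$ at every puncture.
\item[(ii)] The set $B=\partial\{g_*=0\}$ is compact and has no isolated points.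
\item[(iii)] No relation $f_{k+p}=f_k$ with $k\ge0$, $p\ge1$ holds on a nonempty open subset of $\widehat V$.
\item[(iv)] The set $F$ is finite, and $\nu^{-1}(\nu(t))=\{t\}$ for $t\in\widehat V\setminus F$.
\item[(v)] Let $U$ be a component of $X\setminus B$. Either $U$ contains a puncture and $g_*>0$ on $U\cap\widehat V$, or $U$ contains no puncture, $g_*\equiv0$ on $U$, and $|f_N|<C_0R$ on $U$ for all $N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The local properties are inherited from $g_\lambda(z)$. As $t$ tends to a puncture, $\nu(t)\to\infty$ because $\nu$ is proper and $V$ is closed, so $g_*=G\circ\nu\to\infty$ by Corollary~\ref{cor:finite}(i).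

(ii) The equality is proved as \eqref{eq:suppTi}, and $\{g_*=0\}$ is compact by (i). If $t_1\in B$ were isolated, $g_*$ would be harmonic on a punctured neighborhood of $t_1$ and continuous at $t_1$, hence harmonic at $t_1$.

(iii) The relation would hold on all of $\widehat V$ by analytic continuation. All critical orbits would be finite on $V$, and $V$ would be finite by Corollary~\ref{cor:finite}(ii).

(iv) The reduced curve $Z$ has finitely many singular points. On $Z$ the point $P^{k_s}(b_s)$ is periodic of period dividing $p_s$, so the type of $b_s$ differs from $(k_s,p_s)$ if and only if $P^{k_s-1+p_s}(b_s)=P^{k_s-1}(b_s)$ or $P^{k_s+p'}(b_s)=P^{k_s}(b_s)$ for a proper divisor $p'$ of $p_s$. These equations, and the equations $b_j=b_{j'}$, fail at $q$, so each has finitely many solutions on the irreducible curve $V$. The last claim holds because a smooth point of $Z$ lying on $V$ is a smooth point of $V$.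

(v) The function $g_*$ is harmonic and nonnegative on the connected set $U\cap\widehat V$. If $U$ contains a puncture, $g_*$ is positive near it, hence everywhere on $U\cap\widehat V$. Otherwise no puncture lies in the closure of $U$, since each puncture has a connected neighborhood in $X\setminus B$. Then $\overline U$ is a compact subset of $\widehat V$ and $g_*=0$ on $\partial U\subset B$, which is nonempty as $U\neq X$. The maximum principle gives $g_*\equiv0$ on $U$, and \eqref{eq:green} gives the bound.
\end{proof}

The next two lemmas translate membership in $B$ into properties of the sequence $(f_N)$.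

\begin{lemma}\label{lem:normal}
If, for some infinite set $\Sigma$ of integers, the family $\{f_N\}_{N\in\Sigma}$ of maps to $\widehat{\mathbb C}$ is normal near $t_1$, then $t_1\notin B$.
\end{lemma}

\begin{proof}
Take a subsequence converging uniformly near $t_1$ to a map $f$. If $f(t_1)\ne\infty$, the subsequence is uniformly bounded near $t_1$, and $g_*(t)=d^{-N}g_t(f_N(t))\to0$ shows that $g_*=0$ near $t_1$. If $f(t_1)=\infty$, then $|f_N|>C_0R$ near $t_1$ for some $N$, and $g_*>0$ near $t_1$ by \eqref{eq:green}.
\end{proof}

\begin{lemma}\label{lem:MinB}
If $t_1\in\widehat V$ and $\nu(t_1)\in\mathcal M$, then $t_1\in B$. In particular $V\cap\mathcal M\subset\operatorname{Bif}(V)$.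
\end{lemma}

\begin{proof}
Suppose $t_1\notin B$. Since $g_*(t_1)=0$, Lemma~\ref{lem:basic}(v) shows that $(f_N)$ is uniformly bounded, hence equicontinuous, near $t_1$. For some $k$ the point $f_k(t_1)$ is periodic, of period $p$, and it is repelling by (D1). Let $r(t)$ be its continuation as a fixed point of $P_t^p$, given by the implicit function theorem. There are $\delta>0$ and $\theta>1$ such that $|P_t^p(z)-r(t)|\ge\theta|z-r(t)|$ whenever $|z-r(t)|<\delta$ and $t$ is near $t_1$. As $f_{k+jp}(t_1)=r(t_1)$ for all $j$, equicontinuity gives a neighborhood of $t_1$ on which $|f_{k+jp}-r|<\delta$ for all $j$. On it $\theta^j|f_k-r|\le|f_{k+jp}-r|<\delta$ for all $j$, so $f_k=r$ and $f_{k+p}=f_k$ near $t_1$. This contradicts Lemma~\ref{lem:basic}(iii).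
\end{proof}

Since $q\in V\cap\mathcal M$, the set $B$ is nonempty, hence infinite. A compact Riemann surface minus three points is hyperbolic, so every connected open subset of $X\setminus B$ is hyperbolic, that is, its universal cover is the disk $\mathbb D$.

\section{Deformations and a criterion for disks}\label{sec:tools}

To uniformize a component $U$ of $X\setminus B$ we shall find a holomorphic invariant $\rho:U\to\mathbb D$ and show that it is a covering over $\mathbb D^*=\mathbb D\setminus\{0\}$. The way to do so is to construct global inverse branches of $\rho$: starting from one polynomial, we deform it quasiconformally so that the invariant takes prescribed values. The deformation must stay in our family, with its marking, and must lift to $\widehat V$.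

\begin{lemma}[surgery]\label{lem:surgery}
Let $Y$ be a simply connected complex manifold, $\alpha_0\in Y$, $\lambda_0\in\mathbb C^n$, and let $\alpha\mapsto\mu_\alpha$ be a holomorphic map from $Y$ to the open unit ball of $L^\infty(\mathbb C)$ whose values are $P_{\lambda_0}$-invariant, with $\mu_{\alpha_0}=0$. There are a holomorphic map $\Lambda:Y\to\mathbb C^n$ with $\Lambda(\alpha_0)=\lambda_0$ and qc maps $h_\alpha$ of $\mathbb C$ with Beltrami form $\mu_\alpha$, such that $h_{\alpha_0}=\mathrm{id}$, $\alpha\mapsto h_\alpha(z)$ is continuous for each $z$, and
\[
h_\alpha\circ P_{\lambda_0}=P_{\Lambda(\alpha)}\circ h_\alpha,\qquad h_\alpha(c_i(\lambda_0))=c_i(\Lambda(\alpha))\quad(0\le i\le d-2).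
\]
\end{lemma}

\begin{proof}
Let $P=P_{\lambda_0}$, $c_i=c_i(\lambda_0)$, and let $\tilde h_\alpha$ be the solution given by (Q2). By (Q1) the map $Q_\alpha=\tilde h_\alpha\circ P\circ\tilde h_\alpha^{-1}$ is entire. It is topologically conjugate to $P$, so it is a polynomial of degree $d$ whose critical points, with multiplicity, are the $\tilde h_\alpha(c_i)$. Thus $Q_\alpha'(w)=A(\alpha)\prod_i(w-\tilde h_\alpha(c_i))$ and $Q_\alpha(0)=\tilde h_\alpha(P(0))$. To see that $A$ is holomorphic, choose $z_1$ with $P(z_1)\ne P(0)$. Then
\[
\tilde h_\alpha(P(z_1))-\tilde h_\alpha(P(0))=A(\alpha)\int_0^{\tilde h_\alpha(z_1)}\prod_i\bigl(w-\tilde h_\alpha(c_i)\bigr)\,dw .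
\]
The left side is holomorphic in $\alpha$ and nowhere zero, and the integral is holomorphic in $\alpha$. So $A$ is holomorphic and nowhere zero, with $A(\alpha_0)=1$. Let $r$ be the holomorphic function on $Y$ with $r^{d-1}=A$, $r(\alpha_0)=1$, and put $h_\alpha=r(\alpha)\tilde h_\alpha$. The polynomial $h_\alpha\circ P\circ h_\alpha^{-1}(z)=rQ_\alpha(z/r)$ has derivative $Q_\alpha'(z/r)=\prod_i(z-h_\alpha(c_i))$, with $h_\alpha(c_0)=0$, and its value at $0$ is $h_\alpha(P(0))$. This value vanishes for all $\alpha$ if $P(0)=0$ and for no $\alpha$ otherwise, so it has a holomorphic $d$-th root $a(\alpha)$ with $a(\alpha_0)=a(\lambda_0)$. By \eqref{eq:family} the map $\Lambda(\alpha)=(h_\alpha(c_1),\dots,h_\alpha(c_{d-2}),a(\alpha))$ has the required properties.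
\end{proof}

\begin{lemma}[lifting]\label{lem:lift}
In Lemma~\ref{lem:surgery} let $\lambda_0=\nu(t_0)$ with $t_0\in\widehat V\setminus F$. Then $\Lambda(Y)\subset V$. If moreover $Y\subset\mathbb C$ and $\Lambda$ is nonconstant, there is a holomorphic map $\sigma:Y\to\widehat V$ with $\nu\circ\sigma=\Lambda$ and $\sigma(\alpha_0)=t_0$.
\end{lemma}

\begin{proof}
A conjugacy that respects the marking preserves coincidences of critical points and the relations defining $Z$, so $\Lambda(Y)\subset Z$. As $Z$ is smooth at $\lambda_0$, it coincides with $V$ near $\lambda_0$. So the analytic subset $\Lambda^{-1}(V)$ of the connected manifold $Y$ contains a neighborhood of $\alpha_0$ and equals $Y$. If $Y\subset \mathbb C$ and $\Lambda$ is nonconstant, the preimage of the finite set $\operatorname{Sing}V$ is discrete in $Y$ and does not contain $\alpha_0$; outside it we put $\sigma=\nu^{-1}\circ\Lambda$. At a point $\alpha_1$ of the discrete set, the closures of the images under $\sigma$ of small punctured disks about $\alpha_1$ form a decreasing family of continua, compact because $\nu$ is proper. Their intersection is a continuum contained in the finite set $\nu^{-1}(\Lambda(\alpha_1))$,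 hence a point. So $\sigma$ extends continuously, hence holomorphically, to $\alpha_1$.
\end{proof}

\subsection*{Stretching maps} Both the B\"ottcher coordinate and the linearizing coordinate reduce the dynamics to a model, $\zeta\mapsto\zeta^d$ or $\zeta\mapsto\rho\zeta$, and one family of qc maps is compatible with both. Let $\Pi=\{\operatorname{Re}\alpha>-1\}$ and, for $\alpha\in\Pi$,
\[
\ell_\alpha(\zeta)=\zeta|\zeta|^\alpha .
\]
In the coordinate $\zeta=e^{x+iy}$ this is the real linear map $(x,y)\mapsto((1+\operatorname{Re}\alpha)x,\;y+x\operatorname{Im}\alpha)$, so $\ell_\alpha$ is a qc homeomorphism of $\mathbb C$. Writing $\ell_\alpha=\zeta^{1+\alpha/2}\bar\zeta^{\alpha/2}$ locally, we find its Beltrami form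
\[
m_\alpha=\frac{\alpha}{2+\alpha}\,\frac{\zeta}{\bar\zeta},
\]
which is holomorphic in $\alpha$ and has norm $|\alpha|/|2+\alpha|<1$. The map $\ell_\alpha$ is multiplicative:
\begin{equation}\label{eq:ell}
\ell_\alpha(\rho\zeta)=\ell_\alpha(\rho)\ell_\alpha(\zeta),\qquad \ell_\alpha(\zeta^d)=\ell_\alpha(\zeta)^d,\qquad \ell_\alpha(1/\zeta)=1/\ell_\alpha(\zeta).
\end{equation}
The first two identities show that $m_\alpha$ is invariant under $\zeta\mapsto\rho\zeta$ and $\zeta\mapsto\zeta^d$. Finally, let $H=\{\operatorname{Re}u<0\}$. For $u_0\in H$ we have $\ell_\alpha(e^{u_0})=e^{u_0+\alpha\operatorname{Re}u_0}$, and $\alpha\mapsto u_0+\alpha\operatorname{Re}u_0$ is an affine bijection from $\Pi$ to $H$. So for each $w\in\mathbb D^*$ the map $\alpha\mapsto\ell_\alpha(w)$ is a universal covering $\Pi\to\mathbb D^*$.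

\begin{lemma}[criterion for disks]\label{lem:disk}
Let $U$ be a component of $X\setminus B$, let $\rho:U\to\mathbb D$ be holomorphic and not identically zero, and let $U^*=U\setminus\rho^{-1}(0)$. Suppose that for each $t_0$ in a dense subset of $U^*$ there is a holomorphic map $\sigma:\Pi\to U^*$ with $\sigma(0)=t_0$ and $\rho(\sigma(\alpha))=\ell_\alpha(\rho(t_0))$. Then $U$ is conformally equivalent to $\mathbb D$. If $\rho$ has a zero, the zero is unique and $\rho=z^k$ for a conformal coordinate $z:U\to\mathbb D$ and some $k\ge1$.
\end{lemma}

\begin{proof}
The surface $U^*$ is connected and hyperbolic. Call a \emph{section through $t_0$} a pair $(\sigma,u_0)$ with $u_0\in H$ and $\sigma:H\to U^*$ holomorphic, $\sigma(u_0)=t_0$, $\rho\circ\sigma=\exp$. After the change of variable $u=u_0+\alpha\operatorname{Re}u_0$, the hypothesis says that sections exist through a dense set of points.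

\emph{Sections exist through every point.} Let $t_0\in U^*$, and let $(\sigma_j,u_j)$ be sections through points $t_j\to t_0$. Precomposing $\sigma_j$ with translations by $2\pi i\mathbb Z$, we may assume that $u_j\to u_0$, where $e^{u_0}=\rho(t_0)$. Lift $\sigma_j$ to maps $\tilde\sigma_j:H\to\mathbb D$ into the universal cover of $U^*$ so that $\tilde\sigma_j(u_j)$ converges to a lift $\tilde t_0$ of $t_0$. By Montel's theorem a subsequence converges locally uniformly to a map $\tilde\sigma:H\to\overline{\mathbb D}$ with $\tilde\sigma(u_0)=\tilde t_0\in\mathbb D$, and $\tilde\sigma(H)\subset\mathbb D$ by the maximum principle. Its projection to $U^*$ is a section through $t_0$.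

\emph{The map $\rho:U^*\to\mathbb D^*$ is a covering.} Differentiating $\rho\circ\sigma=\exp$ at $u_0$ shows that $\rho$ has no critical point in $U^*$. Let $\Delta\subset\mathbb D^*$ be a disk with center $y$. For $t_0\in\rho^{-1}(\Delta)$, compose a section $(\sigma,u_0)$ through $t_0$ with the branch of the logarithm on $\Delta$ that sends $\rho(t_0)$ to $u_0$. This gives a right inverse of $\rho$ on $\Delta$ whose image contains $t_0$. Two right inverses of a local homeomorphism on a connected set that agree at one point coincide. So $\rho^{-1}(\Delta)$ is the disjoint union of the images of these right inverses, one for each point of $\rho^{-1}(y)$, and each image is open and mapped homeomorphically onto $\Delta$.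

Since $\pi_1(\mathbb D^*)=\mathbb Z$, the connected coverings of $\mathbb D^*$ are $\exp:H\to\mathbb D^*$ and $z\mapsto z^k$ on $\mathbb D^*$. There are three cases.

\emph{Case 1: $U^*\cong H$ and $\rho=\exp$.} Then $\rho$ has a holomorphic logarithm on $U^*$, so it has no zero in $U$: the image of a small loop about a zero would wind around $0$. Hence $U=U^*$ is a disk.

\emph{Case 2: $\rho=z^k$ with $z:U^*\to\mathbb D^*$ conformal, and $\rho$ has a zero.} Since $|z|=|\rho|^{1/k}$, the function $z$ extends holomorphically to $U$, with value $0$ at the zeros of $\rho$. Disjoint neighborhoods of two different zeros would both have an image containing a neighborhood of $0$, which contradicts the injectivity of $z$ on $U^*$. So the zero is unique and $z:U\to\mathbb D$ is bijective.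

\emph{Case 3: $U=U^*\cong\mathbb D^*$.} We show that this is impossible. Let $\iota:\mathbb D^*\to X$ be injective and holomorphic with image $U$. The function $\phi=f_1-f_0$ is holomorphic on $\widehat V$ and tends to $\infty$ at the punctures by Lemma~\ref{lem:proper}, so it is a nonconstant meromorphic function on $X$. The function $\phi\circ\iota$ takes each value in $\widehat{\mathbb C}$ at most $\deg\phi$ times. So it is holomorphic on a small punctured disk about $0$, and by the great Picard theorem it has a limit $y\in\widehat{\mathbb C}$ at $0$. The intersection of the continua $\overline{\iota(\{0<|z|<\epsilon\})}$ is a continuum contained in the finite set $\phi^{-1}(y)$, hence a point. Thus $\iota$ extends holomorphically to $\mathbb D$, and the extension is injective by the argument with disjoint neighborhoods used in Case~2. The open set $\iota(\mathbb D)$ meets $B$ at most in $\iota(0)$, and $B$ has no isolated points, so $\iota(0)\notin B$. Being in $X\setminus B$ and in the closure of the component $U$, the point $\iota(0)$ belongs to $U=\iota(\mathbb D^*)$. This contradicts injectivity.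
\end{proof}

\section{The components of $X\setminus B$ are disks}\label{sec:disks}

\begin{proposition}\label{prop:disks}
Every component of $X\setminus B$ is conformally equivalent to $\mathbb D$.
\end{proposition}

By Lemma~\ref{lem:basic}(v) the free critical point either escapes throughout $U\cap\widehat V$ or has bounded orbit throughout $U$. The second case will split in two, according to whether an attracting cycle is present.

\subsection{The free critical point escapes}\label{sub:escape}

Let $U$ contain a puncture, and let $E=U\cap\widehat V$. The invariant is the position of the free critical value in the B\"ottcher coordinate,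
\[
\Phi(t)=\varphi_t(f_1(t)),\qquad t\in E .
\]
It is defined because $g_t(f_1(t))=d\,g_*(t)>g_*(t)=G(\nu(t))$, it is holomorphic by (D6), and $|\Phi|=e^{dg_*}>1$. By Lemma~\ref{lem:basic}(i), $\rho=1/\Phi$ extends to a holomorphic map $U\to\mathbb D$ whose zeros are exactly the punctures in $U$. Thus $U^*=E$.

We verify the hypothesis of Lemma~\ref{lem:disk} at $t_0\in E\setminus F$. Write $P,\varphi,g$ for $P_{t_0},\varphi_{t_0},g_{t_0}$ and $G_0=g_*(t_0)$. On the forward invariant set $W=\{g>G_0\}$ let $\mu_\alpha=\varphi^*m_\alpha$; since $\varphi$ conjugates $P$ to $w^d$, we have $P^*\mu_\alpha=\mu_\alpha$ on $W$. Hence the forms $(P^j)^*\mu_\alpha$ on the increasing sets $P^{-j}(W)$ are compatible and define $\mu_\alpha$ on the basin of infinity. Put $\mu_\alpha=0$ on the filled Julia set. The result is $P$-invariant and equals $\alpha/(2+\alpha)$ times a fixed form of norm $1$. Let $\Lambda$ and $h_\alpha$ be given by Lemma~\ref{lem:surgery} with $Y=\Pi$, $\alpha_0=0$.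

On $W$ the maps $\ell_\alpha\circ\varphi$ and $h_\alpha$ have the same Beltrami form, so $\ell_\alpha\circ\varphi\circ h_\alpha^{-1}$ is conformal on $h_\alpha(W)$, and by \eqref{eq:ell} it conjugates $P_{\Lambda(\alpha)}$ to $w^d$. By (D6),
\begin{equation}\label{eq:bottcher}
\varphi_{\Lambda(\alpha)}\circ h_\alpha=\omega(\alpha)\,\ell_\alpha\circ\varphi,\qquad\omega(\alpha)^{d-1}=1,
\end{equation}
near $\infty$. We need this identity at the point $P(b_*)$, so we extend it to $W$. Taking logarithms of moduli gives $g_{\Lambda(\alpha)}\circ h_\alpha=(1+\operatorname{Re}\alpha)\,g$ near $\infty$. Both sides are multiplied by $d$ under composition with $P$, so this holds on the basin of infinity, and both sides vanish on the filled Julia set. As $h_\alpha$ respects critical points, $G(\Lambda(\alpha))=(1+\operatorname{Re}\alpha)G_0$ and $h_\alpha(W)=\{g_{\Lambda(\alpha)}>G(\Lambda(\alpha))\}$. On this connected set both $\varphi_{\Lambda(\alpha)}$ and $\ell_\alpha\circ\varphi\circ h_\alpha^{-1}$ are holomorphic, so \eqref{eq:bottcher} holds on $W$. Evaluating at a fixed point of $W$ shows that $\omega$ is continuous in $\alpha$; as $\omega(0)=1$, we get $\omega\equiv1$.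 At $z=P(b_*)$ we obtain
\[
\varphi_{\Lambda(\alpha)}\bigl(P_{\Lambda(\alpha)}(b_*(\Lambda(\alpha)))\bigr)=\ell_\alpha(\Phi(t_0)).
\]
The right side is nonconstant, hence so is $\Lambda$, and Lemma~\ref{lem:lift} gives a lift $\sigma:\Pi\to\widehat V$ with $\sigma(0)=t_0$. Its image is connected and lies in $\{g_*>0\}\subset\widehat V\setminus B$, so it lies in $E$. By the last identity in \eqref{eq:ell}, $\rho(\sigma(\alpha))=\ell_\alpha(\rho(t_0))$. Lemma~\ref{lem:disk} shows that $U$ is a disk containing exactly one puncture.

On the curve of Example~\ref{ex:11}, for instance, $R\asymp|a|^3$ and $|f_1|\asymp|a|^9$ as $a\to\infty$, so $|\Phi|\asymp|a|^9$ by \eqref{eq:green}, and $\Phi$ is a covering of degree $9$.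

\subsection{Cycles when the free critical orbit is bounded}\label{sub:cycles}

From now on $U\subset\widehat V$ is a component of $X\setminus B$ on which $g_*\equiv0$. We know only that the free critical orbit is bounded on $U$, and we must show that the nature of the cycles does not change in $U$.

\begin{lemma}\label{lem:cycles}
\begin{enumerate}
\item[(a)] For $t\in\widehat V\setminus F$, every attracting cycle of $P_t$ has $b_*(t)$ in its immediate basin; if the multiplier is zero, $b_*(t)$ belongs to the cycle.
\item[(b)] For $t\in U$, $P_t$ has no indifferent cycle.
\item[(c)] For each $p$, the set $U_p$ of $t\in U$ such that $P_t$ has an attracting cycle of exact period $p$ is empty or equal to $U$.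
\item[(d)] For $t\in U$, $P_t$ has at most one attracting cycle.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (D2) the immediate basin contains a critical point that is periodic or has infinite orbit. The frozen critical points are strictly preperiodic at $t\notin F$, so this point is $b_*(t)$.

(b) Suppose $t_1\in U$, $P_{t_1}^p(z_1)=z_1$ and $|(P_{t_1}^p)'(z_1)|=1$. The multiplier may equal $1$, so the periodic point need not be a holomorphic function of $t$, and we pass to a branched cover. The polynomial $P_t^p(z)-z$ in $z$ has a constant nonzero leading coefficient, so $\{(t,z):P_t^p(z)=z\}$ is a curve with finite projection to $t$. Parametrize a local branch at $(t_1,z_1)$ by $s\mapsto(t(s),z(s))$, $s\in\mathbb D$, with $t$ nonconstant, $t(0)=t_1$, $t(\mathbb D)\subset U$ and $t(s)\notin F$ for $s\neq0$. Put $\rho(s)=(P_{t(s)}^p)'(z(s))$, so $|\rho(0)|=1$.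

Suppose first that $\rho\equiv\rho_0$ is constant. The product $D(t)=\prod_z\bigl((P_t^p)'(z)-\rho_0\bigr)$ over the roots of $P_t^p(z)-z$, counted with multiplicity, is a symmetric polynomial in the roots, hence holomorphic on $\widehat V$. It vanishes on the open set $t(\mathbb D)$, so it vanishes identically. At a point over $q$ this gives an indifferent cycle of $P_q$, contradicting (D1).

Suppose now that $\rho$ is nonconstant. It is an open map, so there are disks $D_a,D_r\subset\mathbb D\setminus\{0\}$ with $|\rho|<1$ on $D_a$ and $|\rho|>1$ on $D_r$. For $s\in D_a$, the orbit of $b_*$ converges to the cycle of $z(s)$ by (a), so there is $j\in\{0,\dots,p-1\}$ with $f_{Np+j}(t(s))\to z(s)$ as $N\to\infty$. One value of $j$ serves for an uncountable set of $s\in D_a$. The sequence $(f_{Np+j}\circ t)_N$ is locally bounded on $\mathbb D$ by Lemma~\ref{lem:basic}(v), so by Vitali's theorem and the identity theorem it converges to $z(s)$ for all $s\in\mathbb D$. For $s\in D_r$, an orbit of $P^p_{t(s)}$ that converges to the repelling fixed point $z(s)$ is eventually equal to it. So $D_r$ is the union over $N$ of the zero sets of the holomorphic functions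 $f_{Np+j}\circ t-z$. One zero set is uncountable, so $f_{Np+j}\circ t=z$ on $\mathbb D$ for some $N$. Then $f_{(N+1)p+j}=f_{Np+j}$ on $t(\mathbb D)$, contradicting Lemma~\ref{lem:basic}(iii).

(c) The set $U_p$ is open by the implicit function theorem. Let $t_j\in U_p$ converge to $t_\infty\in U$, and let $z_j$ be a point of the attracting cycle at $t_j$. Since $|z_j|<C_0R(t_j)$, we may assume $z_j\to z_\infty$. Then $P_{t_\infty}^p(z_\infty)=z_\infty$ with $|(P_{t_\infty}^p)'(z_\infty)|\le1$, and the inequality is strict by (b). Let $p'\mid p$ be the exact period of $z_\infty$. For $t$ near $t_\infty$, each of the equations $P_t^p(z)=z$ and $P_t^{p'}(z)=z$ has exactly one solution near $z_\infty$, and the solution of the second solves the first. So $P_{t_j}^{p'}(z_j)=z_j$ for large $j$, and $p'=p$. Thus $U_p$ is closed in $U$.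

(d) For $t\notin F$ this follows from (a), since basins of different cycles are disjoint. Two attracting cycles at a point $t\in F$ would persist at nearby points, which are not in $F$.
\end{proof}

So there are two cases. Either every $P_t$, $t\in U$, has a unique attracting cycle, whose period $p$ is constant and whose multiplier $\rho:U\to\mathbb D$ is holomorphic by the implicit function theorem; or all cycles of $P_t$ are repelling for all $t\in U$. In Example~\ref{ex:11}, the points of $\partial\Delta$ have $g_*=0$ and an indifferent fixed point, so by (b) they lie in $B$, and $\Delta$ is a component of the first kind.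

\subsection{An attracting cycle}\label{sub:attracting}

Here the invariant is the multiplier $\rho$. It is not identically zero, since otherwise (a) would give $f_p=f_0$ on $U\setminus F$. We verify the hypothesis of Lemma~\ref{lem:disk} at $t_0\in U^*\setminus F$. Let $P=P_{t_0}$, $\rho_0=\rho(t_0)$, let $z_0$ be a point of the cycle, and for $j$ modulo $p$ let
\[
A_j=\{z:\ P^{Np}(z)\to P^j(z_0)\ \text{as}\ N\to\infty\}.
\]
These open sets are disjoint, their union is the basin of the cycle, and $P(A_j)\subset A_{j+1}$. The basin is invariant under $P^{-1}$, so $P^{-1}(A_{j+1})=A_j$. Let $\kappa:A_0\to\mathbb C$ be the linearizing map of $P^p$ from (D5). For $0\le j<p$ put $\mu_\alpha=(\kappa\circ P^{p-j})^*m_\alpha$ on $A_j$, and $\mu_\alpha=0$ outside the basin. On $A_0$ we have $\kappa\circ P^p=\rho_0\kappa$, so $\mu_\alpha=\kappa^*m_\alpha$ there. It follows that on each $A_j$, including $j=p-1$, the pullback $P^*\mu_\alpha$ equals $(\kappa\circ P^{p-j-1}\circ P)^*m_\alpha=\mu_\alpha$. So $\mu_\alpha$ is invariant, and Lemma~\ref{lem:surgery} with $Y=\Pi$ gives $\Lambda$ and $h_\alpha$.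

Near $h_\alpha(z_0)$ the map $\ell_\alpha\circ\kappa\circ h_\alpha^{-1}$ is conformal by (Q1), and by \eqref{eq:ell} it conjugates $P_{\Lambda(\alpha)}^p$ to multiplication by $\ell_\alpha(\rho_0)\in\mathbb D^*$. So $P_{\Lambda(\alpha)}$ has an attracting cycle of period $p$ and multiplier $\ell_\alpha(\rho_0)$. A single polynomial has finitely many cycles of period $p$, so $\Lambda$ is nonconstant and lifts to $\sigma:\Pi\to\widehat V$ with $\sigma(0)=t_0$. At $t_1=\sigma(\alpha)$ the point $b_*(t_1)=h_\alpha(b_*(t_0))$ is attracted by the cycle. So there are a round disk $D$ with $P_{t_1}^p(\overline D)\subset D$ and an $N$ with $f_N(t_1)\in D$. Both conditions persist near $t_1$, so $g_*=0$ near $t_1$, and $t_1\notin B$. Hence $\sigma(\Pi)\subset U$, and by uniqueness of the attracting cycle $\rho(\sigma(\alpha))=\ell_\alpha(\rho_0)\neq0$. Lemma~\ref{lem:disk} shows that $U$ is a disk.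

\subsection{All cycles repelling}\label{sub:repelling}

We do not exclude such components; we show that each one is a disk. No multiplier or escape rate is available. Instead, all polynomials $P_t$, $t\in U$, turn out to be qc conjugate by maps that are conformal off the Julia set, and the Beltrami form of the conjugacy serves as the coordinate.

For $t\in U$, the basin of infinity $\Omega_t$ is dense by (D4). As $G(\nu(t))=0$, the map $\varphi_t:\Omega_t\to\{|w|>1\}$ is conformal, and $\psi_t=\varphi_t^{-1}$ is holomorphic in $(t,w)$. Fix $t_0\in U\setminus F$, and write $P=P_{t_0}$, $\varphi=\varphi_{t_0}$, $\Omega=\Omega_{t_0}$, $J$ for the Julia set of $P$, and $\lambda_0=\nu(t_0)$.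

\emph{Step 1: conjugacies $h_t$.} Let $t_1\in U$ and let $D\subset U$ be a coordinate disk centered at $t_1$. The maps $\psi_t\circ\varphi_{t_1}$, $t\in D$, with $\infty\mapsto\infty$, form a holomorphic motion of the dense set $\Omega_{t_1}\cup\{\infty\}$. By (Q4) they extend to qc maps $H_t$ of $\mathbb C$, continuous in $t$, with $\|\mu_{H_t}\|_\infty\to0$ as $t\to t_1$. Since $\psi_t\circ\varphi=(\psi_t\circ\varphi_{t_1})\circ(\psi_{t_1}\circ\varphi)$, the map $\psi_t\circ\varphi$ has a qc extension to $\mathbb C$ if and only if $\psi_{t_1}\circ\varphi$ has one. The set of $t\in U$ with this property is therefore open and closed, and contains $t_0$. So for every $t\in U$ there is a qc map $h_t$ of $\mathbb C$ with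
\begin{equation}\label{eq:ht}
\varphi_t\circ h_t=\varphi\quad\text{on }\Omega .
\end{equation}
It is unique by density of $\Omega$, conformal on $\Omega$, and conjugates $P$ to $P_t$ on $\Omega$, hence on $\mathbb C$. Locally $h_t=H_t\circ h_{t_1}$, so $h_t(z)$ is continuous in $t$, and the Beltrami form $\mu_t$ of $h_t$ is continuous in $t$ for the $L^\infty$ norm by (Q3).

The maps $h_t$ respect the marking. Critical points are the points where a polynomial is not locally injective, so $h_t$ maps the critical set of $P$ bijectively onto that of $P_t$. Hence $b_1(t),\dots,b_m(t)$ are distinct for all $t\in U$. The continuous function $t\mapsto h_t(b_j(t_0))$ takes its value among these $m$ distinct continuous functions and equals $b_j$ at $t_0$, so it equals $b_j$ on $U$. In particular $h_t(0)=0$.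

Let $\mathcal E$ be the complex vector space of $P$-invariant Beltrami forms that vanish outside $J$. We have $\mu_t\in\mathcal E$ for all $t\in U$.

\emph{Step 2: deformations along $\mathcal E$ are injective.} Let $\eta_1,\dots,\eta_l\in\mathcal E$ be linearly independent, let $Y\subset\mathbb C^l$ be a ball about $0$ on which $\|\sum s_j\eta_j\|_\infty<1$, and let $\Lambda$ and $h'_s$ be given by Lemma~\ref{lem:surgery} for the forms $\sum s_j\eta_j$. All critical orbits of $P_{\Lambda(s)}$ are bounded, so $\varphi_{\Lambda(s)}$ is defined on the whole basin $h'_s(\Omega)$, which is connected. The map $\varphi\circ h_s'^{-1}$ is conformal on this basin and conjugates $P_{\Lambda(s)}$ to $w^d$. By (D6), $\varphi_{\Lambda(s)}\circ h'_s=\omega(s)\varphi$ on $\Omega$ with $\omega^{d-1}=1$; as $\omega$ is continuous and $\omega(0)=1$,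
\begin{equation}\label{eq:hs}
\varphi_{\Lambda(s)}\circ h'_s=\varphi\quad\text{on }\Omega .
\end{equation}
If $\Lambda(s)=\Lambda(s')$, then $h'_s=h'_{s'}$ on $\Omega$, hence on $\mathbb C$. The Beltrami forms agree, and $s=s'$. So $\Lambda$ is injective.

\emph{Step 3: $\dim\mathcal E=1$.} If $\mathcal E=0$, every $h_t$ is a conformal automorphism of $\mathbb C$ fixing $0$, say $h_t(z)=\beta z$, and comparing leading terms in \eqref{eq:ht} gives $\beta=1$. Then $P_t=P$ for all $t\in U$. This is impossible: by \eqref{eq:family} a polynomial comes from finitely many parameters $\lambda$, and $\nu$ is finite-to-one. If $\dim\mathcal E\ge2$, take $l=2$ in Step~2. By Lemma~\ref{lem:lift}, $\Lambda$ maps $Y$ into $V$, which is smooth at $\lambda_0$. In a local coordinate on $V$ centered at $\lambda_0$, $\Lambda$ is a holomorphic function of two variables vanishing at $0$, and its zero set has positive dimension. This contradicts injectivity.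

\emph{Step 4: uniformization.} Let $\mathcal E=\mathbb C\eta$ with $\|\eta\|_\infty=1$, and take $l=1$, $Y=\mathbb D$ in Step~2. The injective map $\Lambda$ has an injective lift $\sigma:\mathbb D\to\widehat V$ with $\sigma(0)=t_0$. The set $\sigma(\mathbb D)$ is open and connected, and $g_*=0$ on it, so it avoids $B$ and lies in $U$. It remains to prove that $\sigma$ is onto $U$. Write $\mu_t=s(t)\eta$ with $s:U\to\mathbb D$ continuous and $s(t_0)=0$. The maps $h_t$ and $h'_{s(t)}$ have the same Beltrami form and fix $0$, so $h'_{s(t)}=\beta h_t$ for some $\beta\in\mathbb C^*$. By \eqref{eq:ht} and \eqref{eq:hs}, $\varphi_{\Lambda(s(t))}(\beta z)=\varphi_t(z)$ near $\infty$, and the leading terms give $\beta=1$. So $\nu(t)$ and $\Lambda(s(t))$ have the same coordinates $c_i$, and their $a$-coordinates have the same $d$-th power $h_t(P(0))$. If $P(0)=0$, both $a$-coordinates vanish. Otherwise their ratio is a continuous function on $U$ with values in the $d$-th roots of unity, equal to $1$ at $t_0$. In both cases $\nu(\sigma(s(t)))=\Lambda(s(t))=\nu(t)$ for all $t\in U$. By Lemma~\ref{lem:basic}(iv), $\sigma(s(t))=t$ for $t\in U\setminus F$, and by continuity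 for all $t\in U$. Thus $\sigma:\mathbb D\to U$ is a conformal isomorphism. This completes the proof of Proposition~\ref{prop:disks}.

\section{The continuum $\operatorname{Bif}(V)$}\label{sec:continuum}

\begin{proposition}\label{prop:connected}
The sets $B$ and $\operatorname{Bif}(V)$ are continua.
\end{proposition}

\begin{proof}
We know that $B$ is compact and nonempty. Suppose $B=B_0\sqcup B_1$ with $B_0,B_1$ nonempty and compact, and let $N_0,N_1$ be disjoint open neighborhoods of $B_0,B_1$ in $X$. The compact set $C=X\setminus(N_0\cup N_1)$ is covered by the components of $X\setminus B$, so it meets only finitely many of them, say $U_1,\dots,U_r$. Each $C\cap U_i$ is compact, since its complement in $C$ is relatively open. As $U_i\cong\mathbb D$, there is a closed concentric disk $D_i\subset U_i$ containing $C\cap U_i$. The annulus $U_i\setminus D_i$ is connected and avoids $C$, so it lies in $N_0$ or in $N_1$. Define $e:X\to\{0,1\}$ by $e=j$ on $N_j\setminus\bigcup_iD_i$, and on $D_i$ let $e$ be the constant value that it has on $U_i\setminus D_i$. Then $e$ is locally constant on the open set $X\setminus\bigcup_iD_i$ and constant on each open set $U_i$.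 These sets cover the connected surface $X$, so $e$ is constant. But $e=0$ on $B_0$ and $e=1$ on $B_1$.
\end{proof}

The next lemma places $\operatorname{Bif}(V)$ in $S$, and it also provides the control on orbit types that the merging step requires.

\begin{lemma}\label{lem:types}
Let $W\subset\widehat V$ be an open set meeting $B$, and let $p_0\ge1$. There is a point $t\in(W\cap B)\setminus F$ with $\nu(t)\in\mathcal M$ at which $b_*$ has an exact type $(k,p)$ with $p>p_0$ and $p\nmid k-1$.
\end{lemma}

\begin{proof}
As $B$ has no isolated points and $F$ is finite, there is $t_1\in(W\cap B)\setminus F$. By (D3), $P_{t_1}$ has infinitely many repelling periodic points; there are finitely many points of each period, and finitely many cycles contain a critical value. Choose a repelling cycle of exact period $p>p_0$ without critical values, and a point $r$ of it. Then $r$ has $d$ distinct preimages, none critical, and exactly one of them is on the cycle. Since $d\ge3$, there are two distinct preimages $r',r''$ off the cycle. By the implicit function theorem, $r,r',r''$ extend to holomorphic functions on a disk $W'\subset W\setminus F$ about $t_1$, with $P_t^p(r)=r$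 and $P_t(r')=P_t(r'')=r$, and we shrink $W'$ so that the $p$ points of the cycle and $r',r''$ remain distinct.

Let $\Sigma=\{N\ge1:N\equiv1\bmod p\}$. If $f_N(t)\notin\{r'(t),r''(t)\}$ for all $t\in W'$ and $N\in\Sigma$, the holomorphic functions $(f_N-r')/(r''-r')$ omit $0$ and $1$. By Montel's theorem they form a normal family, and so do the $f_N$, $N\in\Sigma$, contradicting Lemma~\ref{lem:normal}. So $f_N(t)\in\{r'(t),r''(t)\}$ for some $N\in\Sigma$ and $t\in W'$. A periodic preimage of $r(t)$ lies on its cycle, so $f_N(t)$ is not periodic, while $f_{N+1}(t)=r(t)$ has exact period $p$. Thus $b_*$ has exact type $(N+1,p)$, and $p\nmid N$ because $N\equiv1 \bmod p$ and $p\ge2$. Since $t\notin F$, the frozen critical points are strictly preperiodic, so $\nu(t)\in\mathcal M$, and $t\in B$ by Lemma~\ref{lem:MinB}.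
\end{proof}

The choice of two preimages $r',r''$ is the only place where $d\ge3$ is used.

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
By Proposition~\ref{prop:connected}, $\operatorname{Bif}(V)$ is a continuum. By Lemma~\ref{lem:types}, $\mathcal M\cap\operatorname{Bif}(V)$ is dense in it. By Proposition~\ref{prop:MinS}, $\overline{\mathcal M}$ is contained in the closed set $S$.
\end{proof}

\section{Merging critical points}\label{sec:merging}

With several frozen critical points a second degeneration can occur besides the one in Example~\ref{ex:11}: the two preimages may collide at a critical point other than the one whose orbit we follow, and both critical points may end up on one superattracting cycle. Making the periods pairwise distinct excludes this.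

\begin{proposition}\label{prop:merge}
Let $q\in\mathcal M$ have $m\ge2$ distinct critical points. There are a parameter $q''\in\mathcal M$ with at most $m-1$ distinct critical points and a chain of $m+1$ continua $\operatorname{Bif}(V_i)$, with $V_i$ admissible and consecutive continua intersecting, such that the first contains $q$ and the last contains $q''$. All curves $V_i$ lie in $L_\pi$, where $\pi$ is the partition defined by the coincidences of critical points at $q$.
\end{proposition}

\begin{proof}
\emph{Step 1: changing the types.} Put $q_0=q$. For $s=1,\dots,m$ in turn, let $V_s\subset L_\pi$ be an admissible curve through $q_{s-1}$ with free critical point $b_s$, the other critical points being frozen with their exact types at $q_{s-1}$. Then $q_{s-1}\in\operatorname{Bif}(V_s)$ by Lemma~\ref{lem:MinB}. Lemma~\ref{lem:types} gives $q_s\in\mathcal M\cap\operatorname{Bif}(V_s)$ at which $b_s$ has an exact type $(k_s,p_s)$ with $p_s\nmid k_s-1$ and $p_s>p_1,\dots,p_{s-1}$. Since $q_s$ is the image of a point outside the exceptional set $F$ of $V_s$, the points $b_1,\dots,b_m$ are distinct at $q_s$ and the types of the frozen ones are the same as at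 $q_{s-1}$. At $q'=q_m$ the exact types $(k_s,p_s)$, $1\le s\le m$, satisfy
\begin{equation}\label{eq:dagger}
p_1,\dots,p_m\ \text{are pairwise distinct},\qquad p_s\nmid k_s-1\ \text{ for all } s .
\end{equation}

\emph{Step 2: merging.} Let $V=V_{m+1}\subset L_\pi$ be an admissible curve through $q'$ with free critical point $b_1$. By Lemma~\ref{lem:proper} the holomorphic function $b_1-b_2$ on $\widehat V$ is proper. It is nonconstant since $\widehat V$ is not compact, so its image is open and closed, hence all of $\mathbb C$. Choose $t''\in\widehat V$ with $b_1(t'')=b_2(t'')$, and put $q''=\nu(t'')$. The critical points of $P_{q''}$ are $b_2,\dots,b_m$, and all have finite orbit. We claim that none is periodic. Below, $t\ne t''$ is close to $t''$, so that $t\notin F$.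

(a) \emph{If $b_s$, $2\le s\le m$, is periodic at $t''$, its exact period is $p_s$.} Let $p'$ be this period. The point $z(t)=P_t^{k_s}(b_s(t))$ satisfies $P_t^{p_s}(z(t))=z(t)$ and has exact period $p_s$ for $t\ne t''$. At $t''$ it lies on the cycle of $b_s$, so $p'\mid p_s$, and the derivatives of $P_{t''}^{p'}$ and $P_{t''}^{p_s}$ vanish at $z(t'')$ because the cycle contains a critical point. By the implicit function theorem each of the equations $P_t^{p'}(z)=z$ and $P_t^{p_s}(z)=z$ has exactly one solution near $z(t'')$, and the solution of the first solves the second. Hence $P_t^{p'}(z(t))=z(t)$, so $p_s\mid p'$.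

(b) \emph{No $b_s$, $2\le s\le m$, is periodic at $t''$.} Suppose $b_s$ is. Let $x(t)=P_t^{k_s-1}(b_s(t))$ and $y(t)=P_t^{k_s+p_s-1}(b_s(t))$. Then $P_t(x(t))=P_t(y(t))$, and $x(t)\ne y(t)$ for $t\neq t''$, since $x(t)$ is not periodic. At $t''$ both points lie on the cycle of $b_s$, on which $P_{t''}$ is injective, so $x(t'')=y(t'')=w$. If $P_{t''}'(w)\ne0$, then $P_t$ would be injective on a fixed neighborhood of $w$ for all $t$ near $t''$, which is false. So $w=b_u(t'')$ for some $u\in\{2,\dots,m\}$. The critical point $b_u$ lies on the cycle of $b_s$, so (a), applied to both, gives $p_u=p_s$, and $u=s$ by \eqref{eq:dagger}. Thus $P_{t''}^{k_s-1}(b_s)=b_s$, that is, $p_s\mid k_s-1$, contradicting \eqref{eq:dagger}.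

So $q''\in\mathcal M$, it has at most $m-1$ distinct critical points, and $q',q''\in\operatorname{Bif}(V)$ by Lemma~\ref{lem:MinB}. In the chain $\operatorname{Bif}(V_1),\dots,\operatorname{Bif}(V_{m+1})$ the terms of index $s$ and $s+1$ share the point $q_s$.
\end{proof}

The length of the chain is not optimized; for instance, Step~2 does not use the type of $b_1$.

\begin{proof}[Proof of Theorem~\ref{thm:main}, concluded]
The line $L$ is admissible (Section~\ref{sub:statement}), so $\operatorname{Bif}(L)$ is a continuum in $S$ by part~(1), and it contains $\mathcal M\cap L$ by Lemma~\ref{lem:MinB}. Let $q\in\mathcal M$. It has a single critical point if and only if $q\in L$. Applying Proposition~\ref{prop:merge} repeatedly, we join $q$ to a point of $\mathcal M\cap L$ by a chain of continua $\operatorname{Bif}(V_i)$. The number of distinct critical points is at most $d-1$ at the start and drops at each application, so the length of the chain is at most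
\[
\sum_{m=2}^{d-1}(m+1)=\frac{d(d+1)}2-3=\frac{(d-2)(d+3)}2 .
\]
This proves (2). By (1) and (2), $\mathcal M$ is contained in the connected component $S_0$ of $S$ that contains $\operatorname{Bif}(L)$. As $S_0$ is closed, \eqref{eq:DF} gives $S\subset\overline{\mathcal M}\subset S_0$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:complements}]
Let $q\in\mathcal M\cap L_\pi$. The partition $\pi'$ defined by the coincidences at $q$ satisfies $L_{\pi'}\subset L_\pi$, so by Proposition~\ref{prop:merge} and induction all curves in the chain of $q$ lie in $L_\pi$, and so does $L$. For each such curve $V$, Lemma~\ref{lem:types} gives $\operatorname{Bif}(V)\subset\overline{\mathcal M\cap V}\subset\overline{\mathcal M\cap L_\pi}$. The union of $\operatorname{Bif}(L)$ and of all these chains is a connected set lying between $\mathcal M\cap L_\pi$ and its closure, so this closure is connected. The image of $S$ in $\mathcal P_d$ is a continuous image of a connected set.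
\end{proof}

\section{Misiurewicz parameters lie in the support}\label{sec:inS}

We prove Proposition~\ref{prop:MinS}; the argument uses only Sections~\ref{sec:background} and~\ref{sec:growth}. Let $\lambda_0\in\mathcal M$. By \eqref{eq:product} we must show that $T_0\wedge\dots\wedge T_{n-1}$ charges every neighborhood of $\lambda_0$. The idea is to zoom in at $\lambda_0$. Each critical orbit lands on a repelling point; its displacement from that point, read in the linearizing coordinate, is a function $\xi_i$ of the parameter. At small scales $g_i$ is close to a function of $\xi_i$ alone, so the wedge product is close to the pullback of a product measure under $\xi=(\xi_0,\dots,\xi_{n-1})$.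

The map $\xi$ need not be a local isomorphism. If $c_i=c_j$ at $\lambda_0$ with $i\neq j$, then \eqref{eq:family} gives $P_\lambda(c_i)-P_\lambda(c_j)=\int_{c_j}^{c_i}P_\lambda'(z)\,dz=O(|c_i-c_j|^3)$, so the two orbits separate only to third order. We therefore use only that $\xi$ is a finite map, and since we then have no coordinates in which to pass to the limit, we compare integrals with uniform estimates.

\subsection{Rescaling}

By (D1), for each $i$ there is $k_i\ge1$ such that $P_{\lambda_0}^{k_i}(c_i)$ is a repelling periodic point. Let $p$ be a common multiple of the periods, let $r_i(\lambda)$ be the continuation of this point as a fixed point of $P_\lambda^p$ for $\lambda$ near $\lambda_0$, let $\rho_i(\lambda)=(P_\lambda^p)'(r_i(\lambda))$, and let $\theta_i(\lambda,\zeta)=r_i(\lambda)+\zeta+\cdots$ be the Poincar\'e function of (D5), holomorphic in $(\lambda,\zeta)$. Since $\theta_i(\lambda,\cdot)$ is invertible near $0$, there are holomorphic functions $\xi_i$ near $\lambda_0$ with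
\[
P_\lambda^{k_i}(c_i)=\theta_i(\lambda,\xi_i(\lambda)),\qquad\xi_i(\lambda_0)=0 .
\]
The function $u_i(\lambda,\zeta)=g_\lambda(\theta_i(\lambda,\zeta))$ is continuous and psh, and the functional equations of $g_\lambda$ and $\theta_i$ give
\begin{equation}\label{eq:ui}
u_i(\lambda,\rho_i(\lambda)\zeta)=d^p\,u_i(\lambda,\zeta),\qquad g_i(\lambda)=d^{-k_i}u_i(\lambda,\xi_i(\lambda)).
\end{equation}

The zero set of $\xi$ is contained in the algebraic set defined by $P_\lambda^{k_i+p}(c_i)=P_\lambda^{k_i}(c_i)$ for all $i$, which is finite by Corollary~\ref{cor:finite}(ii). So $\lambda_0$ is an isolated zero of $\xi$. We recall what this implies for a holomorphic map between open subsets of $\mathbb C^n$. There are a bounded neighborhood $\mathcal U$ of $\lambda_0$, as small as we like, and $\epsilon>0$ such that $\xi:\mathcal U\to D(0,\epsilon)^n$ is proper with $\xi^{-1}(0)=\{\lambda_0\}$; outside a proper analytic subset of the target it is a covering of some finite degree $\delta$; and $\int\xi^*\Theta=\delta\int\Theta$ for every continuous $(n,n)$-form $\Theta$ with compact support.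

We need a H\"older bound for the inverse. Let $x$ be a coordinate of $\lambda-\lambda_0$. The elementary symmetric functions of the values of $x$ on the fibers of $\xi$ are bounded and holomorphic off the analytic subset, so they extend holomorphically to $D(0,\epsilon)^n$, and they vanish at $0$ because the fibers shrink to $\lambda_0$. So $x^\delta+a_1(\xi)x^{\delta-1}+\dots+a_\delta(\xi)=0$ on $\mathcal U$ with $|a_l(\xi)|\le C|\xi|$ after shrinking $\epsilon$. A root of such a polynomial satisfies $|x|\le2\max_l|a_l|^{1/l}$. Hence $|\lambda-\lambda_0|\le C|\xi(\lambda)|^{1/\delta}$ on $\mathcal U$, with a new constant $C$.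

Let $\mathbb P=D(0,2)^n$, and for $N\geq1$ put
\[
\Xi_N=\bigl(\rho_i(\lambda_0)^N\xi_i\bigr)_{0\le i<n},\qquad \mathcal U_N=\mathcal U\cap\Xi_N^{-1}(\mathbb P).
\]
Thus $\mathcal U_N$ is the preimage under $\xi$ of the polydisk with radii $2|\rho_i(\lambda_0)|^{-N}$. For large $N$ this polydisk lies in $D(0,\epsilon)^n$, so $\Xi_N:\mathcal U_N\to\mathbb P$ is proper of degree $\delta$, and $|\lambda-\lambda_0|\le C\tau^N$ on $\mathcal U_N$ with $\tau=\max_i|\rho_i(\lambda_0)|^{-1/\delta}<1$. On $\mathcal U_N$ define
\[
v_i=d^{k_i+pN}g_i,\qquad W_i=w_i\circ(\Xi_N)_i,\qquad\text{where } w_i(\zeta)=u_i(\lambda_0,\zeta).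
\]
These are nonnegative continuous psh functions. By \eqref{eq:ui},
\[
v_i(\lambda)=u_i\bigl(\lambda,\rho_i(\lambda)^N\xi_i(\lambda)\bigr)=u_i\Bigl(\lambda,\Bigl(\frac{\rho_i(\lambda)}{\rho_i(\lambda_0)}\Bigr)^{N}(\Xi_N)_i(\lambda)\Bigr).
\]
On $\mathcal U_N$ we have $(\rho_i(\lambda)/\rho_i(\lambda_0))^N=(1+O(\tau^N))^N=1+O(N\tau^N)$. Since $u_i$ is uniformly continuous on compact sets, $v_i$ and $W_i$ are bounded on $\mathcal U_N$ by a constant $C_2$ independent of $N$, and
\[
\varepsilon_N=\max_i\sup_{\mathcal U_N}|v_i-W_i|\longrightarrow0 .
\]

\subsection{Comparison of the wedge products}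

Let $\chi_0\ge0$ be a smooth function with compact support in $\mathbb P$, positive near $0$. Choose smooth functions $\chi_1,\dots,\chi_n$ with compact support in $\mathbb P$ and values in $[0,1]$ such that $\chi_{l+1}=1$ on $\operatorname{supp}\chi_l$ for $0\le l<n$. Let $\beta=dd^c|\zeta|^2$ on $\mathbb P$. There is a constant $A$ such that the $(1,1)$-forms $A\chi_{l+1}\beta\pm dd^c\chi_l$ are positive. Denote pullbacks under $\Xi_N$ by a tilde. The functions $\tilde\chi_l$ have compact support in $\mathcal U_N$ by properness, and positivity of $(1,1)$-forms is preserved by pullback. The product of a positive current with positive smooth $(1,1)$-forms is positive. Therefore, for every positive current $T$ of bidegree $(n-1,n-1)$ on $\mathcal U_N$ and every bounded continuous function $v$,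
\begin{equation}\label{eq:positive}
\Bigl|\int v\;dd^c\tilde\chi_l\wedge T\Bigr|\le A\,\sup|v|\int\tilde\chi_{l+1}\,\tilde\beta\wedge T .
\end{equation}

Put $R_i=\bigwedge_{j<i}dd^cv_j\wedge\bigwedge_{j>i}dd^cW_j$. The difference of the two products telescopes to $\sum_i(dd^cv_i-dd^cW_i)\wedge R_i$, and the definition $dd^cv\wedge R=dd^c(vR)$ gives
\[
\int\tilde\chi_0\Bigl(\bigwedge_idd^cv_i-\bigwedge_idd^cW_i\Bigr)=\sum_{i}\int(v_i-W_i)\,dd^c\tilde\chi_0\wedge R_i .
\]
By \eqref{eq:positive} the $i$-th term is at most $A\varepsilon_N\int\tilde\chi_1\tilde\beta\wedge R_i$ in absolute value. We bound this integral independently of $N$ by trading the $n-1$ factors of $R_i$ for factors $\tilde\beta$, one at a time. If $v$ is one of the functions $v_j,W_j$ and $R'$ is a product of $n-l-1$ currents $dd^cv_j$, $dd^cW_j$, with $1\le l\le n-1$, then, since $\tilde\beta$ is closed,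
\[
\int\tilde\chi_l\,\tilde\beta^{\,l}\wedge dd^cv\wedge R'=\int v\;dd^c\tilde\chi_l\wedge\tilde\beta^{\,l}\wedge R'\le AC_2\int\tilde\chi_{l+1}\,\tilde\beta^{\,l+1}\wedge R' .
\]
After $n-1$ steps, the degree formula gives
\[
\int\tilde\chi_1\,\tilde\beta\wedge R_i\le(AC_2)^{n-1}\int\tilde\chi_n\,\tilde\beta^{\,n}=(AC_2)^{n-1}\,\delta\int_{\mathbb P}\chi_n\,\beta^n .
\]
So the difference above is $O(\varepsilon_N)$.

Let $\Theta$ be the product on $\mathbb C^n$ of the measures $dd^cw_0,\dots,dd^cw_{n-1}$ on $\mathbb C$. We claim that $\int\tilde\chi_0\bigwedge_idd^cW_i=\delta\int\chi_0\,\Theta$ for each large $N$. If the $w_i$ are smooth, $\Theta$ is the smooth form $\bigwedge_idd^c(w_i(\zeta_i))$, its pullback is $\bigwedge_idd^cW_i$, and the claim is the degree formula. In general, convolution gives smooth subharmonic functions converging locally uniformly to $w_i$. Their compositions with $(\Xi_N)_i$ converge locally uniformly to $W_i$, so the left sides converge by continuity of the wedge product, and the right sides converge because a product of weakly convergent positive measures converges weakly. We conclude that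
\begin{equation}\label{eq:limitmass}
\int\tilde\chi_0\bigwedge_idd^cv_i\ \longrightarrow\ \delta\int\chi_0\,\Theta\qquad(N\to\infty).
\end{equation}

\subsection{Positivity of the limit}

The function $w_i\ge0$ vanishes at $0$, because $r_i(\lambda_0)$ has bounded orbit. It does not vanish identically near $0$: the map $\theta_i(\lambda_0,\cdot)$ sends a neighborhood of $0$ onto a neighborhood of $r_i(\lambda_0)$, and this point lies in the Julia set by (D3), hence in the closure of $\{g_{\lambda_0}>0\}$. So $w_i$ is not harmonic on any neighborhood of $0$, and the measure $dd^cw_i$ charges every disk about $0$. Then $\Theta$ charges every polydisk about $0$, and the limit in \eqref{eq:limitmass} is positive. Since $\bigwedge_idd^cv_i$ is a positive multiple of $T_0\wedge\dots\wedge T_{n-1}$, this measure charges $\mathcal U_N$ for all large $N$. The sets $\mathcal U_N$ lie in balls of radius $C\tau^N$ about $\lambda_0$, so $\lambda_0\in S$. This proves Proposition~\ref{prop:MinS}, and the proof of Theorem~\ref{thm:main} is complete.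

\begin{thebibliography}{9}

\bibitem{Du} Romain Dujardin, \emph{Bifurcation currents and equidistribution on parameter space}, arXiv:1111.3989 (2011).

\bibitem{DF} Dujardin and Favre, \emph{Distribution of rational maps with a preperiodic critical point}, Amer. J. Math. 130 (2008).

\bibitem{Mi} Milnor, \emph{Dynamics in One Complex Variable}.

\end{thebibliography}
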